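# Tsirelson's space and its convexifications do not embed coarsely into superstable spaces

## $T$ resembles $\ell_1$, and $\ell_1$ embeds coarsely into Hilbert space

The following question comes from Bruno de Mendonça Braga and Andrew Swift, "Coarse embeddings into superstable spaces", arXiv:1704.04468 (2017). Can Tsirelson's space $T$, or one of its convexifications $T^{(p)}$, be mapped into a superstable Banach space by a map, possibly wildly nonlinear and discontinuous, that respects large distances? A natural first guess is yes. The space $T$ is built so that finitely many basis vectors, taken far enough out, behave like the basis of $\ell_1$, and $\ell_1$ embeds in the required sense even into a Hilbert space, the best-behaved of all superstable spaces. Let us make this precise and test it.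

**Definition (coarse embedding).** For a map $f\colon (M,d)\to(N,\partial)$ between metric spaces and $t\ge 0$ put
$$\omega_f(t)=\sup\{\partial(f(x),f(y)) : d(x,y)\le t\},\qquad \rho_f(t)=\inf\{\partial(f(x),f(y)) : d(x,y)\ge t\}.$$
Both functions are nondecreasing. The map $f$ is a coarse embedding if $\omega_f(t)<\infty$ for all $t\ge0$ and $\lim_{t\to\infty}\rho_f(t)=\infty$.

For example, define $F\colon\ell_1\to L_2(\mathbb N\times\mathbb R)$ (real scalars) by letting $F(x)(i,s)$ be $1$ if $0\le s<x_i$, $-1$ if $x_i\le s<0$, and $0$ otherwise. In the $i$-th copy of $\mathbb R$, the difference $F(x)-F(y)$ is, up to sign, the indicator function of the half-open interval between $x_i$ and $y_i$. Hence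
$$\|F(x)-F(y)\|^2=\sum_i|x_i-y_i|=\|x-y\|_1 .$$
So $\omega_F(t)=\rho_F(t)=\sqrt t$, and $F$ is a coarse embedding of $\ell_1$ into a Hilbert space.

**Definition (Tsirelson's space).** For finite sets $E,F\subset\mathbb N=\{1,2,\dots\}$ write $E<F$ if $\max E<\min F$, write $n\le E$ if $n\le\min E$, and let $Ex$ be the restriction of $x$ to the coordinates in $E$. The space $T$, in the form defined by Figiel and Johnson (the dual of Tsirelson's original space), is the completion of $c_{00}$ under the norm satisfying
$$\|x\|_T=\max\Big\{\|x\|_\infty,\ \tfrac12\sup\Big\{\sum_{j=1}^n\|E_jx\|_T : n\in\mathbb N,\ n\le E_1<E_2<\dots<E_n\Big\}\Big\}.$$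
A family $n\le E_1<\dots<E_n$ is called admissible. Deleting empty sets keeps it admissible, since $n$ only decreases, so we always take the $E_j$ nonempty.

We use four elementary properties, for $x,y\in c_{00}$.

(T1) If $|x_i|\le|y_i|$ for all $i$, then $\|x\|_T\le\|y\|_T$. In particular $\|Ex\|_T\le\|x\|_T$, and the norm depends only on $(|x_i|)_i$. We use induction on the size of $\operatorname{supp}y$; the case $y=0$ is trivial. Clearly $\|x\|_\infty\le\|y\|_\infty\le\|y\|_T$. Take an admissible family. If no $E_j$ contains $\operatorname{supp}y$, each $E_jy$ has smaller support than $y$, and induction gives $\frac12\sum_j\|E_jx\|_T\le\frac12\sum_j\|E_jy\|_T\le\|y\|_T$. If some $E_j$ contains $\operatorname{supp}y$, the sum for $x$ is just $\frac12\|x\|_T$. Altogether $\|x\|_T\le\max\{\|y\|_T,\frac12\|x\|_T\}$, so $\|x\|_T\le\|y\|_T$.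

(T2) $\|e_n\|_T=1$, because the implicit equation gives $\|e_n\|_T\le\max\{1,\frac12\|e_n\|_T\}$ and $\|e_n\|_T\ge1$. By the triangle inequality, $\|x\|_T\le\|x\|_1$.

(T3) $\|x\|_T\le\max\{\|x\|_\infty,\frac12\|x\|_1\}$, because $\sum_j\|E_jx\|_T\le\sum_j\|E_jx\|_1\le\|x\|_1$.

(T4) If $x=\sum_{i\le k}a_ie_{n_i}$ with $k\le n_1<\dots<n_k$, then $\|x\|_T\ge\frac12\sum_i|a_i|$, because the $k$ singletons $\{n_i\}$ form an admissible family.

For instance $\|e_2+e_3\|_T=1$ and $\|e_3+e_4+e_5\|_T=\frac32$, by (T3) and (T4).

**Definition (convexification).** For $p\in[1,\infty)$, $T^{(p)}$ is the completion of $c_{00}$ under $\|x\|_{T^{(p)}}=\|(|x_i|^p)_i\|_T^{1/p}$.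

So $T^{(1)}=T$ and $\|e_3+e_4+e_5\|_{T^{(p)}}=(3/2)^{1/p}$. The triangle inequality holds for the following reason. If $\alpha=\|x\|_{T^{(p)}}>0$ and $\beta=\|y\|_{T^{(p)}}>0$, convexity of $s\mapsto s^p$ gives, coordinatewise,
$$\Big(\frac{|x_i+y_i|}{\alpha+\beta}\Big)^p\le\frac{\alpha}{\alpha+\beta}\,\frac{|x_i|^p}{\alpha^p}+\frac{\beta}{\alpha+\beta}\,\frac{|y_i|^p}{\beta^p},$$
and by (T1) the $T$-norm of the left side is at most $\frac{\alpha}{\alpha+\beta}+\frac{\beta}{\alpha+\beta}=1$.

Now test the guess for $T$ with the map $F$. On the span of $e_{n_1},\dots,e_{n_k}$ with $k\le n_1<\dots<n_k$, (T2) and (T4) give $\frac12\|x\|_1\le\|x\|_T\le\|x\|_1$. So on each such span $F$ satisfies $\rho_F(t)\ge\sqrt t$ and $\omega_F(t)\le\sqrt{2t}$, with bounds that do not depend on $k$ or on the choice of the $n_i$. The simplest cases all support the guess.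

## Averages of averages, and the order in which they are built

The trouble starts with vectors having more coordinates than the position of the first one allows. Averages of $m\ge2$ basis vectors with $m\le n_1<\dots<n_m$ are still harmless: by (T3) and (T4), $v=\frac1m\sum_{i\le m}e_{n_i}$ has $\|v\|_T=\frac12$, while $\|v\|_1=1$. Go one level deeper. Let $M\ge2$ and
$$v=\frac1M\sum_{i=1}^My_i,\qquad y_i=\frac1{m_i}\sum_{l=1}^{m_i}e_{n_{i,l}},$$
where the supports of $y_1,\dots,y_M$ are successive. Then $\|v\|_1=1$. There are two natural ways of building such a vector.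

*Order A.* Choose $m_1$, then the positions of $y_1$, then $m_2$, then the positions of $y_2$, and so on. Each $m_i$ with $i\ge2$ is chosen after all earlier positions, so we may demand $m_i\ge M\max\operatorname{supp}y_{i-1}$. Then
$$\|v\|_T\le\tfrac14+\tfrac1M .$$
To see this, note $\|v\|_\infty\le\frac1M$ and take an admissible family $n\le E_1<\dots<E_n$ whose union meets $\operatorname{supp}v$. Let $i_0$ be the least index with $\operatorname{supp}y_{i_0}\cap\bigcup_lE_l\ne\emptyset$. Then $n\le\min E_1\le\max\operatorname{supp}y_{i_0}$, so $n\le m_i/M$ for $i>i_0$. For such $i$, (T3) gives $\|E_ly_i\|_T\le\frac1{m_i}+\frac12\|E_ly_i\|_1$. Hence $\sum_l\|E_ly_i\|_T\le\frac n{m_i}+\frac12\le\frac1M+\frac12$. The block $y_{i_0}$ contributes at most $\|y_{i_0}\|_1=1$, and the earlier blocks contribute nothing. So $\frac12\sum_l\|E_lv\|_T\le\frac1{2M}\big(1+M(\frac1M+\frac12)\big)=\frac1M+\frac14$.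

*Order B.* Choose all of $m_1,\dots,m_M$ first, and only then the positions, all beyond $m_1+\dots+m_M$. Then $\|v\|_T\ge\frac12$ by (T4) and $\|v\|_T\le\frac12$ by (T3), so $\|v\|_T=\frac12$.

Going deeper in the style of order A, we shall find vectors with $\|v\|_1=1$ and $\|v\|_T$ as small as we like. On such vectors, suitably scaled, the formula for $F$ gives $\omega_F(t)=\infty$ for every $t>0$: it sends vectors of $T$-norm at most $t$ to vectors of arbitrarily large norm. The guess fails for the map $F$. We shall see that it fails for every map, and that the contrast between the two orders is the reason.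

Here is the plan. Suppose there were a function $N$ on $T$, caught between $\rho_f(\|x\|)$ and $\omega_f(\|x\|)$, whose iterated limits do not depend on the order in which the limits are taken. Then $N$ could not tell order A from order B. Order B would give $N(v)\ge\rho_f(\frac12)$ in the limit. A deep version of order A would give $N(v)\le\omega_f(\varepsilon)$ in the limit. After scaling by a large factor, $\rho_f$ could not tend to infinity. Two tasks remain: to construct such an $N$ from a map into a superstable space, and to turn "cannot tell order A from order B" into a proof.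

## Stability, superstability, and the theorem

Interchange of iterated limits is the defining property of the target space.

**Definition (stable, superstable).** A metric space $(M,d)$ is stable if
$$\lim_{i,\mathcal U}\lim_{j,\mathcal V}d(x_i,y_j)=\lim_{j,\mathcal V}\lim_{i,\mathcal U}d(x_i,y_j)$$
for all bounded sequences $(x_i),(y_j)$ in $M$ and all nonprincipal ultrafilters $\mathcal U,\mathcal V$ over $\mathbb N$. A Banach space is stable if it is stable in the metric of its norm. A Banach space $Z$ is finitely representable in $Y$ if for every finite-dimensional $E\subset Z$ and $\varepsilon>0$ there is a linear map $S\colon E\to Y$ with $(1-\varepsilon)\|z\|\le\|Sz\|\le(1+\varepsilon)\|z\|$ on $E$. The space $Y$ is superstable if every Banach space finitely representable in $Y$ is stable.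

The space $c_0$ is not stable: with $x_i=e_1+\dots+e_i$ and $y_j=-e_j$ we have $\|x_i-y_j\|=2$ if $j\le i$ and $1$ if $j>i$, so the two iterated limits are $1$ and $2$. A Hilbert space is superstable. Indeed, a space finitely representable in it satisfies the parallelogram law, hence is Hilbert. In a Hilbert space,
$$\|x_i-y_j\|^2=\|x_i\|^2+\|y_j\|^2-2\operatorname{Re}\langle x_i,y_j\rangle,$$
and if $x,y$ are the weak limits of $(x_i),(y_j)$ along the ultrafilters, both iterated limits of $\langle x_i,y_j\rangle$ equal $\langle x,y\rangle$.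

**Theorem 1.** Let $p\in[1,\infty)$, let $Y$ be a superstable Banach space and let $f\colon T^{(p)}\to Y$ satisfy $\omega_f(t)<\infty$ for all $t\ge0$. Then
$$\sup_{t>0}\rho_f(t)\le\inf_{t>0}\omega_f(t).$$
In particular $f$ is not a coarse embedding, since a coarse embedding has $\omega_f(1)<\infty$ and $\rho_f(t)\to\infty$.

So the answer is no: neither $T$ nor any $T^{(p)}$, $p\in[1,\infty)$, coarsely embeds into a superstable Banach space. The inequality is sharp. The map $f(x)=\delta_x/\sqrt2$ into the Hilbert space $\ell_2(T^{(p)})$, where $\delta_x$ is the unit vector indexed by the point $x$, puts any two distinct points at distance $1$, so $\rho_f(t)=\omega_f(t)=1$ for all $t>0$. The scalar field of $T^{(p)}$ may be $\mathbb R$ or $\mathbb C$; the proof uses only its additive group, its norm, and vectors with nonnegative coordinates.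

## Double limits and convex combinations

To construct $N$ we need two facts about double limits. The first lets us replace ultrafilters on arbitrary index sets by sequences and ordinary limits.

**Lemma 2.** Let $\mathcal U,\mathcal V$ be ultrafilters on sets $I,J$, let $(\kappa_{ij})_{i\in I,j\in J}$ be bounded, and put
$$A=\lim_{i,\mathcal U}\lim_{j,\mathcal V}\kappa_{ij},\qquad B=\lim_{j,\mathcal V}\lim_{i,\mathcal U}\kappa_{ij}.$$
Then there are $i_1,i_2,\dots\in I$ and $j_1,j_2,\dots\in J$ with $\lim_r\lim_s\kappa_{i_rj_s}=A$ and $\lim_s\lim_r\kappa_{i_rj_s}=B$, as ordinary limits, with all inner limits existing.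

*Proof.* Put $a_i=\lim_{j,\mathcal V}\kappa_{ij}$ and $b_j=\lim_{i,\mathcal U}\kappa_{ij}$, so $\lim_{i,\mathcal U}a_i=A$ and $\lim_{j,\mathcal V}b_j=B$. Choose $i_1,j_1,i_2,j_2,\dots$ in this order such that
$$|a_{i_r}-A|<\tfrac1r,\quad |\kappa_{i_rj_s}-b_{j_s}|<\tfrac1r\ (s<r),\qquad |b_{j_r}-B|<\tfrac1r,\quad |\kappa_{i_qj_r}-a_{i_q}|<\tfrac1r\ (q\le r).$$
At each stage finitely many conditions are imposed, each satisfied on a member of the relevant ultrafilter, so the choice is possible. For fixed $r$ we get $\lim_s\kappa_{i_rj_s}=a_{i_r}$, and $a_{i_r}\to A$. For fixed $s$ we get $\lim_r\kappa_{i_rj_s}=b_{j_s}$, and $b_{j_s}\to B$. $\square$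

The second fact says that in a stable Banach space the interchange survives when points are replaced by convex combinations of the *kernel* $\|G_i-H_j\|$ (not of the vectors).

**Lemma 3.** Let $Z$ be a stable Banach space, $(G_i)_{i\in\mathbb N}$ and $(H_j)_{j\in\mathbb N}$ bounded in $Z$, and $\kappa_{ij}=\|G_i-H_j\|$. Let $\alpha^r,\lambda^n$ ($r,n\in\mathbb N$) be finitely supported probability vectors on $\mathbb N$ and $K_{rn}=\sum_{i,j}\alpha^r_i\lambda^n_j\kappa_{ij}$. If $\lim_r\lim_nK_{rn}$ and $\lim_n\lim_rK_{rn}$ both exist (including the inner limits), they are equal.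

*Proof.* **Step 1: every sequence of rows has a weakly convergent subsequence in $\ell_\infty(\mathbb N)$.** This step turns stability into compactness. Regard the rows $\kappa_i=(\kappa_{ij})_j$ as elements of $\ell_\infty(\mathbb N)=C(\beta\mathbb N)$, where $g\in\ell_\infty(\mathbb N)$ has the value $g(\mathcal V)=\lim_{j,\mathcal V}g(j)$ at $\mathcal V\in\beta\mathbb N$. Given a sequence of rows, a diagonal argument yields a subsequence $(\kappa_{i_r})_r$ converging at each $j\in\mathbb N$ to some $g(j)$; then $g\in\ell_\infty(\mathbb N)$. For all nonprincipal $\mathcal U,\mathcal V$, stability applied to $(G_{i_r})_r$ and $(H_j)_j$ gives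
$$\lim_{r,\mathcal U}\kappa_{i_r}(\mathcal V)=\lim_{r,\mathcal U}\lim_{j,\mathcal V}\kappa_{i_rj}=\lim_{j,\mathcal V}\lim_{r,\mathcal U}\kappa_{i_rj}=\lim_{j,\mathcal V}g(j)=g(\mathcal V).$$
For principal $\mathcal V$ this is the convergence at a point of $\mathbb N$. The bounded scalar sequence $(\kappa_{i_r}(\mathcal V))_r$ thus has the same limit $g(\mathcal V)$ along every nonprincipal $\mathcal U$, so it converges to $g(\mathcal V)$. Hence $\kappa_{i_r}\to g$ pointwise on $\beta\mathbb N$, boundedly, with $g\in C(\beta\mathbb N)$. By the Riesz representation theorem and dominated convergence, $\kappa_{i_r}\to g$ weakly.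

**Step 2: pass to convex combinations.** By the Eberlein–Šmulian theorem the set of rows is relatively weakly compact, and by Krein's theorem its closed convex hull $H$ is weakly compact. So $F_r=\sum_i\alpha^r_i\kappa_i\in H$, and $(F_r)$ has a weak cluster point $F\in H$. Let $\lambda^n$ act on $\ell_\infty(\mathbb N)$ by $\lambda^n(g)=\sum_j\lambda^n_jg(j)$; these functionals lie in the unit ball of $\ell_\infty(\mathbb N)^*$, so they have a weak* cluster point $\phi$.

**Step 3: identify both limits with $\phi(F)$.** We have $K_{rn}=\lambda^n(F_r)$. A limit that exists equals the value at any cluster point. So $\lim_nK_{rn}=\phi(F_r)$ and then $\lim_r\phi(F_r)=\phi(F)$. Likewise $\lim_rK_{rn}=\lambda^n(F)$ and then $\lim_n\lambda^n(F)=\phi(F)$. $\square$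

## Averaging $\|f(x+z)-f(y+z)\|$ over translations

Now we build $N$. The function $(x,y)\mapsto\|f(x)-f(y)\|$ has good iterated limits, since $Y$ is stable, but it is not a function of $x-y$, and we need to add vectors freely. The natural cure is to average over all translates with an invariant mean. Recall that an invariant mean on $\ell_\infty(X)$ is a positive linear functional $\mathbf M$ with $\mathbf M(1)=1$, invariant under translations; it exists because the abelian group $(X,+)$ is amenable. We write $\mathbf M_z\varphi(z)$ for its value at $\varphi$.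

The straightforward argument would be that each translate $\|f(x+z)-f(y+z)\|$ has equal iterated limits in $x,y$, so its average does too. This stops at the interchange of limits with $\mathbf M$, which is only finitely additive. For instance, on $\mathbb Z$ the functions $1_{[-j,j]}$ increase to $1$, but each has invariant mean $0$, since a finite set has arbitrarily many disjoint translates. The cure is to push $\mathbf M$ forward to an honest measure on a compact space. The points of that space come from ultrapowers of $Y$, and this is where *super*stability is used. A second obstacle remains: a bounded sequence of measurable functions need not have an a.e. convergent subsequence (the Rademacher functions $r_j$ do not: an a.e. limit of a subsequence would be $\pm1$ a.e., but orthonormality forces it to be $0$). Convex combinations do converge after Mazur's theorem, which is why Lemma 3 allows them.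

**Proposition 4.** Let $X\ne\{0\}$ be a Banach space, $Y$ superstable, and $f\colon X\to Y$ with $\omega_f(t)<\infty$ for all $t$. There is $N\colon X\to[0,\infty)$ with $N(-x)=N(x)$, $N(x+y)\le N(x)+N(y)$,
$$\rho_f(\|x\|)\le N(x)\le\omega_f(\|x\|),$$
and
$$\lim_{i,\mathcal U}\lim_{j,\mathcal V}N(x_i+y_j)=\lim_{j,\mathcal V}\lim_{i,\mathcal U}N(x_i+y_j)\tag{1}$$
for all norm-bounded families $(x_i)_{i\in I},(y_j)_{j\in J}$ in $X$ and all ultrafilters $\mathcal U$ on $I$, $\mathcal V$ on $J$.

*Proof.* **Step 1: define $N$ and get the easy properties.** Let $\mathbf M$ be an invariant mean on $\ell_\infty(X)$ and put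
$$d(x,y)=\mathbf M_z\|f(x+z)-f(y+z)\| .$$
The averaged function is bounded by $\omega_f(\|x-y\|)$, so this makes sense. By positivity $d$ is a pseudometric, and by invariance of $\mathbf M$ it is translation invariant. Let $N(x)=d(x,0)$, so $d(x,y)=N(x-y)$. Then $N(-x)=d(-x,0)=d(0,x)=N(x)$ and $N(x+y)=d(x+y,0)\le d(x+y,y)+d(y,0)=N(x)+N(y)$. The bounds follow from $\rho_f(\|x\|)\le\|f(x+z)-f(z)\|\le\omega_f(\|x\|)$ for every $z$.

**Step 2: reduce (1) to sequences.** Replacing $y_j$ by $-y_j$, we must show that $d(x_i,y_j)$ has equal iterated limits. Suppose not. By Lemma 2 there are bounded sequences, again denoted $(x_i)_{i\in\mathbb N},(y_j)_{j\in\mathbb N}$, such that the ordinary limits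
$$A_i=\lim_jd(x_i,y_j),\quad B_j=\lim_id(x_i,y_j),\quad A=\lim_iA_i,\quad B=\lim_jB_j$$
exist and $A\ne B$. The remaining steps show $A=B$.

**Step 3: replace the mean by a measure.** Put $g_i(z)=f(x_i+z)-f(z)$ and $h_j(z)=f(y_j+z)-f(z)$. These are bounded uniformly in $i,j,z$, because $\omega_f$ is finite and the sequences are bounded. With $c=\omega_f(\sup_i\|x_i\|+\sup_j\|y_j\|)$ let
$$\kappa(z)=\big(\|g_i(z)-h_j(z)\|\big)_{i,j}\in K:=[0,c]^{\mathbb N\times\mathbb N}.$$
The space $K$ is compact and metrizable. The functional $\varphi\mapsto\mathbf M_z\varphi(\kappa(z))$ on $C(K)$ is positive and takes $1$ to $1$, so it is integration against a Borel probability measure $m$ on $K$. Write $\kappa_{ij}$ also for the coordinate functions on $K$. Since $g_i(z)-h_j(z)=f(x_i+z)-f(y_j+z)$,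
$$d(x_i,y_j)=\int\kappa_{ij}\,dm .$$
Let $C=\overline{\{\kappa(z):z\in X\}}$. For a metric on $K$, the functions $\min\{1,n\operatorname{dist}(\cdot,C)\}$ vanish on $C$, so their integrals are $\mathbf M_z0=0$. They increase to $1_{K\setminus C}$, so $m(C)=1$.

**Step 4: realize each point of $C$ in a stable Banach space.** Let $\kappa\in C$. As $K$ is metrizable, $\kappa=\lim_l\kappa(z_l)$ for some sequence $(z_l)$. Let $\mathcal W$ be a nonprincipal ultrafilter on $\mathbb N$. The ultrapower of $Y$ over $\mathcal W$ is the space of bounded sequences in $Y$ with seminorm $\lim_{l,\mathcal W}\|y_l\|$, modulo sequences of seminorm $0$. It is finitely representable in $Y$ (a textbook fact), hence stable. Let $G_i,H_j$ be the classes of $(g_i(z_l))_l$ and $(h_j(z_l))_l$. They are bounded in $i,j$, and $\|G_i-H_j\|=\lim_{l,\mathcal W}\|g_i(z_l)-h_j(z_l)\|=\kappa_{ij}$. So Lemma 3 applies to every $\kappa\in C$.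

**Step 5: find convex combinations that converge almost everywhere.** In the $\ell_2$-sum $\bigoplus_iL_2(m)$ the vectors $\xi_j=(2^{-i}\kappa_{ij})_i$, $j\in\mathbb N$, are bounded, since $\|\xi_j\|^2\le c^2\sum_i4^{-i}$. Pass to a weakly convergent subsequence; write its limit as $(2^{-i}w_i)_i$. By Mazur's theorem applied to its tails, there are finitely supported probability vectors $\lambda^n$ with $\min\operatorname{supp}\lambda^n\to\infty$ such that $\sum_j\lambda^n_j\xi_j$ is within $2^{-n}$ of the limit. Then $\|\sum_j\lambda^n_j\kappa_{ij}-w_i\|_{L_2(m)}\le2^{i-n}$, whose squares are summable over $n$. So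
$$\sum_j\lambda^n_j\kappa_{ij}\xrightarrow[n]{}w_i\quad m\text{-a.e., for every }i,$$
and $0\le w_i\le c$ a.e. By dominated convergence, and because $\min\operatorname{supp}\lambda^n\to\infty$,
$$\int w_i\,dm=\lim_n\sum_j\lambda^n_jd(x_i,y_j)=A_i .$$
Apply the same argument to the vectors $\big((2^{-j}\kappa_{ij})_j,\,w_i\big)$, $i\in\mathbb N$, which are bounded in the Hilbert space $\big(\bigoplus_jL_2(m)\big)\oplus L_2(m)$. We obtain finitely supported probability vectors $\alpha^r$ with $\min\operatorname{supp}\alpha^r\to\infty$ and bounded functions $t_j$, $L$ with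
$$\sum_i\alpha^r_i\kappa_{ij}\xrightarrow[r]{}t_j\ \text{ for every }j,\qquad\sum_i\alpha^r_iw_i\xrightarrow[r]{}L\qquad m\text{-a.e.},$$
and as before $\int t_j\,dm=\lim_r\sum_i\alpha^r_id(x_i,y_j)=B_j$.

**Step 6: interchange pointwise, then integrate.** Put $K_{rn}=\sum_{i,j}\alpha^r_i\lambda^n_j\kappa_{ij}$, a function on $K$. At almost every $\kappa\in C$,
$$\lim_nK_{rn}=\sum_i\alpha^r_iw_i\xrightarrow[r]{}L,\qquad\lim_rK_{rn}=\sum_j\lambda^n_jt_j=:T_n .$$
Fix such a $\kappa$. If $T_n(\kappa)$ converges along a subsequence of indices $n$, then Lemma 3, applied with $(\lambda^n)$ restricted to that subsequence, shows that the limit is $L(\kappa)$. As $(T_n(\kappa))_n$ is bounded, $T_n(\kappa)\to L(\kappa)$. So $T_n\to L$ a.e., and dominated convergence gives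
$$A=\lim_r\sum_i\alpha^r_iA_i=\lim_r\int\sum_i\alpha^r_iw_i\,dm=\int L\,dm=\lim_n\int T_n\,dm=\lim_n\sum_j\lambda^n_jB_j=B .$$
The outer equalities use $A_i\to A$, $B_j\to B$ and that the minima of the supports tend to infinity. This contradicts $A\ne B$. $\square$

## Ultrafilters of finitely supported vectors

Orders A and B are sequences of choices, each made "far enough out". Ultrafilters let us treat such a sequence of choices as one object. Let $\mu$ be an ultrafilter on a set $S$; "for $\mu$-a.e. $s$" means "for all $s$ in some member of $\mu$". An ultrafilter is determined by the limits $\lim_{s,\mu}\varphi(s)$ of bounded functions $\varphi$ on $S$, indeed by those of indicator functions.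

**Definition (limit of ultrafilters).** If $(\mu_i)_{i\in I}$ are ultrafilters on $S$ and $\mathcal Z$ is an ultrafilter on $I$, put
$$\lim_{i,\mathcal Z}\mu_i=\{E\subset S:\{i:E\in\mu_i\}\in\mathcal Z\}.$$

One checks from the definition that this is an ultrafilter, and that for bounded $\varphi$
$$\lim_{s,\,\lim\mu_i}\varphi(s)=\lim_{i,\mathcal Z}\lim_{s,\mu_i}\varphi(s).$$
To verify the formula, let $c_i=\lim_{s,\mu_i}\varphi(s)$, $b=\lim_{i,\mathcal Z}c_i$ and $\varepsilon>0$. For $\mathcal Z$-a.e. $i$ we have $|c_i-b|<\varepsilon/2$, and then $\{s:|\varphi(s)-c_i|<\varepsilon/2\}\in\mu_i$. So $\{s:|\varphi(s)-b|<\varepsilon\}\in\mu_i$ for $\mathcal Z$-a.e. $i$.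

**Definition (product).** If $S$ is a commutative additive semigroup, $\mu*\nu=\{E:\{v:\{w:v+w\in E\}\in\nu\}\in\mu\}$.

This is the limit along $\mu$ of the images of $\nu$ under $w\mapsto v+w$, so it is an ultrafilter and $\lim_{\mu*\nu}\varphi=\lim_{v,\mu}\lim_{w,\nu}\varphi(v+w)$: first choose $v$, then $w$. The product is associative, since both bracketings give $\lim_{u,\mu}\lim_{v,\nu}\lim_{w,\kappa}\varphi(u+v+w)$. The image of $\mu*\nu$ under an additive map is the product of the images. We write $\mu^{*m}$ for the $m$-fold product. Applying the limit formula to indicator functions gives the following rule: if for $\mu_1$-a.e. $v_1$, for $\mu_2$-a.e. $v_2$, …, for $\mu_m$-a.e. $v_m$ a property $Q(v_1,\dots,v_m)$ holds, then $(\mu_1*\dots*\mu_m)$-a.e. $v$ can be written as $v_1+\dots+v_m$ with $Q(v_1,\dots,v_m)$. Here the requirements on $v_i$ may depend on $v_1,\dots,v_{i-1}$.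

Our semigroup is the set $P_+$ of finitely supported sequences with values in $\mathbb Q_{\ge0}$. For $v\in P_+$ put $|v|=\|v\|_1$ and $v^{1/p}=\sum_lv_l^{1/p}e_l$. With $X=T^{(p)}$,
$$\|v^{1/p}\|_X^p=\|v\|_T\le|v|,\qquad (v+w)^{1/p}=v^{1/p}+w^{1/p}\ \text{ if }v,w\text{ have disjoint supports.}$$

**Definition (far, mass).** An ultrafilter $\mu$ on $P_+$ is far if for each $n$, $\mu$-a.e. $v$ has $\operatorname{supp}v\subset(n,\infty)$. It is of mass $\Lambda$ if $|v|=\Lambda$ for $\mu$-a.e. $v$.

Fix once and for all a nonprincipal ultrafilter $\mathcal U$ on $\mathbb N$. For rational $t>0$ let $te$ denote the image of $\mathcal U$ under $n\mapsto te_n$; it is far and of mass $t$. For $a\in\mathbb Q_{>0}^k$, $k\ge1$, let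
$$\pi_a=(a_1e)*\dots*(a_ke).$$
By farness, $\pi_a$-a.e. $v$ is $\sum_{i\le k}a_ie_{n_i}$ with $n_1<\dots<n_k$, and $n_1$ beyond any bound fixed in advance. This is order B: the coefficients first, then the positions. By associativity $\pi_a*\pi_b=\pi_{a\frown b}$, where $a\frown b$ is the concatenation. The product is not commutative: $e*(2e)$ contains the set of vectors $e_l+2e_n$ with $l<n$, while $(2e)*e$ contains the set of vectors $2e_l+e_n$ with $l<n$, and these sets are disjoint.

From now on all ultrafilters on $P_+$ are far and of some rational mass $\Lambda>0$. Products preserve this (the masses add, the coordinates being nonnegative), and so do limits of ultrafilters of the same mass.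

## Limits of $N$ do not see the order

Let $f\colon X=T^{(p)}\to Y$ be as in Theorem 1, and let $N$ be given by Proposition 4. For $\mu$ of mass $\Lambda$ define
$$G(\mu;x)=\lim_{v,\mu}N(x+v^{1/p}),\qquad x\in X .$$
The limit exists because $N(x+v^{1/p})\le\omega_f(\|x\|+\Lambda^{1/p})$ when $|v|=\Lambda$.

**Step 1: three rules for $G$.** These express (1) in terms of products. Let $\mu,\mu'$ have masses $\Lambda,\Lambda'$. For fixed $v$, farness shows that $\mu'$-a.e. $w$ has support disjoint from that of $v$, so
$$G(\mu*\mu';x)=\lim_{v,\mu}\lim_{w,\mu'}N(x+v^{1/p}+w^{1/p})=\lim_{v,\mu}G(\mu';x+v^{1/p}).\tag{2}$$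
Apply (1) to the families $(x+v^{1/p})_{|v|=\Lambda}$ and $(w^{1/p})_{|w|=\Lambda'}$, bounded in norm by $\|x\|+\Lambda^{1/p}$ and $\Lambda'^{1/p}$. The two limits in (2) may be interchanged, and by (2) with the roles of $\mu,\mu'$ exchanged,
$$G(\mu*\mu';x)=G(\mu'*\mu;x).\tag{3}$$
So $G$ does not notice that $*$ is noncommutative. Finally, if $G(\mu_i;\cdot)=G(\tilde\mu_i;\cdot)$ for $i=1,2$, then by (2), (3), (2), (3) in turn
$$G(\mu_1*\mu_2;\cdot)=G(\mu_1*\tilde\mu_2;\cdot)=G(\tilde\mu_2*\mu_1;\cdot)=G(\tilde\mu_2*\tilde\mu_1;\cdot)=G(\tilde\mu_1*\tilde\mu_2;\cdot).\tag{4}$$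
Note that (2) only allows the *right-hand* factor to be replaced; (3) is used to bring the other factor to the right.

**Step 2: the model computation.** This shows how order A is turned into order B in the smallest case. Let $a$ be a finite sequence of coefficients and, for $n\in\mathbb N$, let $b(n)$ be one, all $b(n)$ having the same sum. Put $\sigma=\lim_{n,\mathcal U}\pi_{b(n)}$. In $\pi_a*\sigma$ one chooses the positions belonging to $a$ first and only then the number $n$, as in order A. A limit in the left factor can always be pulled out, because it governs the first choice; a limit in the right factor, in general, cannot. But by (3), (2), (2), (3),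
$$G(\pi_a*\sigma;x)=G(\sigma*\pi_a;x)=\lim_{n,\mathcal U}\ \lim_{w,\pi_{b(n)}}G(\pi_a;x+w^{1/p})=\lim_{n,\mathcal U}G(\pi_{b(n)}*\pi_a;x)=\lim_{n,\mathcal U}G(\pi_{a\frown b(n)};x).$$
On the right, $n$ is chosen before all positions, as in order B.

**Step 3: the class of ultrafilters that $N$ takes for order B.** We now name what the model computation produces, in a form that can be iterated. Let $A_\Lambda$ be the set of all finite sequences $a$ of positive rationals, of any length $k\ge1$, with $\sum_ia_i=\Lambda$. Let $\mathcal R_\Lambda$ be the set of far $\mu$ of mass $\Lambda$ for which there is an ultrafilter $\nu$ on $A_\Lambda$, called a witness, with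
$$G(\mu;x)=\lim_{a,\nu}G(\pi_a;x)\quad\text{for all }x\in X .$$

**Lemma 5.** (i) $\pi_a\in\mathcal R_\Lambda$ for $a\in A_\Lambda$. (ii) If $\mu_1\in\mathcal R_{\Lambda_1}$ and $\mu_2\in\mathcal R_{\Lambda_2}$, then $\mu_1*\mu_2\in\mathcal R_{\Lambda_1+\Lambda_2}$. (iii) If $\mu_i\in\mathcal R_\Lambda$ for $i\in I$ and $\mathcal Z$ is an ultrafilter on $I$, then $\lim_{i,\mathcal Z}\mu_i\in\mathcal R_\Lambda$.

*Proof.* (i) The principal ultrafilter at $a$ is a witness.

(iii) If $\nu_i$ is a witness for $\mu_i$, put $\nu=\lim_{i,\mathcal Z}\nu_i$. By the limit formula, used twice, $G(\lim\mu_i;x)=\lim_{i,\mathcal Z}G(\mu_i;x)=\lim_{i,\mathcal Z}\lim_{a,\nu_i}G(\pi_a;x)=\lim_{a,\nu}G(\pi_a;x)$.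

(ii) Let $\nu_1,\nu_2$ be witnesses and put $\tilde\mu_i=\lim_{a,\nu_i}\pi_a$. Then $G(\tilde\mu_i;x)=\lim_{a,\nu_i}G(\pi_a;x)=G(\mu_i;x)$ for all $x$. We run the model computation with both factors being limits. By (4) and (3), then (2) and the limit formula for $\tilde\mu_2$, then (2) again,
$$G(\mu_1*\mu_2;x)=G(\tilde\mu_2*\tilde\mu_1;x)=\lim_{b,\nu_2}\lim_{w,\pi_b}G(\tilde\mu_1;x+w^{1/p})=\lim_{b,\nu_2}G(\pi_b*\tilde\mu_1;x).$$
By (3), then (2) and the limit formula for $\tilde\mu_1$, then (2) again,
$$\lim_{b,\nu_2}G(\pi_b*\tilde\mu_1;x)=\lim_{b,\nu_2}G(\tilde\mu_1*\pi_b;x)=\lim_{b,\nu_2}\lim_{a,\nu_1}\lim_{v,\pi_a}G(\pi_b;x+v^{1/p})=\lim_{b,\nu_2}\lim_{a,\nu_1}G(\pi_{a\frown b};x).$$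
So the image of the iterated ultrafilter ($b$ along $\nu_2$ outside, $a$ along $\nu_1$ inside) under $(b,a)\mapsto a\frown b\in A_{\Lambda_1+\Lambda_2}$ is a witness for $\mu_1*\mu_2$. $\square$

**Step 4: a lower bound on the whole class.** Here the $\ell_1$-like side of $T$ enters. Let $a\in A_\Lambda$ have length $k$. By farness, $\pi_a$-a.e. $v$ is $\sum_{i\le k}a_ie_{n_i}$ with $k\le n_1<\dots<n_k$, so $\|v\|_T\ge\frac12\Lambda$ by (T4). Then $N(v^{1/p})\ge\rho_f(\|v^{1/p}\|_X)\ge\rho_f((\Lambda/2)^{1/p})$, so $G(\pi_a;0)\ge\rho_f((\Lambda/2)^{1/p})$. Taking the limit along a witness,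
$$G(\mu;0)\ge\rho_f\big((\Lambda/2)^{1/p}\big)\qquad\text{for all }\mu\in\mathcal R_\Lambda.\tag{5}$$

For a general $\mu\in\mathcal R_\Lambda$ nothing is claimed about $\|v\|_T$ for $\mu$-a.e. $v$. Only the limit of $N$ is bounded below, and that leaves room for a contradiction.

## The $T$-norm of repeated averages

We now need members of $\mathcal R_\Lambda$ whose typical vectors have tiny $T$-norm: deep averages built in order A. For rational $t>0$ put
$$\mu_{0,t}=te,\qquad\mu_{k,t}=\lim_{m,\mathcal U}(\mu_{k-1,t/m})^{*m}\quad(k\ge1).$$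

First, $\mu_{k,t}\in\mathcal R_t$ for all $k$ and $t$. By induction on $k$, for all $t$ simultaneously: $te=\pi_{(t)}\in\mathcal R_t$ by Lemma 5(i). If $\mu_{k-1,t/m}\in\mathcal R_{t/m}$ for every $m$, then the $m$-fold product is in $\mathcal R_t$ by (ii), and the limit is in $\mathcal R_t$ by (iii).

Second, $\mu_{k,t}$ is the image of $\mu_k:=\mu_{k,1}$ under $v\mapsto tv$; we write it as $t\mu_k$. This is clear for $k=0$. If it holds for $k-1$, then, since images commute with products and limits, the image of $\mu_{k,1}$ is $\lim_{m,\mathcal U}(t\cdot\frac1m\mu_{k-1})^{*m}=\lim_{m,\mathcal U}(\mu_{k-1,t/m})^{*m}=\mu_{k,t}$. Thus $\mu_k=\lim_{m,\mathcal U}(\frac1m\mu_{k-1})^{*m}$. Put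
$$\theta_k=\lim_{v,\mu_k}\|v\|_T\le1 .$$

Then $\theta_0=1$, and $\theta_1=\frac12$ by the computation for simple averages. Order A above corresponds to $\mu_2$, so $\theta_2\le\frac14$. With $f$ the identity and $N=\|\cdot\|_T$, the arguments of the previous section would give $G(\mu_2;0)\ge\frac12$ if (1) held. So the norm of $T$ does not itself have property (1).

**Lemma 6.** $\theta_k\le\frac12\theta_{k-2}$ for $k\ge2$. Hence $\theta_{2k}\le2^{-k}$ for all $k\ge0$.

Two levels are used for each gain of $\frac12$. A typical $v$ is an average of $m$ vectors $y_i$, each of which is a long average of vectors $w_j$ typical for $\mu_{k-2}$. An admissible family sees the position of only one $y_i$, and that block is negligible when $m$ is large. For the later blocks the family has few sets compared with the number of the $w_j$, so it cuts few of them.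

*Proof.* Let $\varepsilon>0$. Call $y\in P_+$ with $|y|=1$ *good for* $q\in\mathbb N$ if $\min\operatorname{supp}y>q$ and
$$\sum_{l=1}^n\|E_ly\|_T\le\theta_{k-2}+2\varepsilon\quad\text{whenever }n\le q\text{ and }E_1<\dots<E_n\text{ are nonempty finite sets.}$$

**Step 1: for each $q$, $\mu_{k-1}$-a.e. $y$ is good for $q$.** This says that few sets cannot exploit a long average. Since $\mu_{k-1}=\lim_{m,\mathcal U}(\frac1m\mu_{k-2})^{*m}$ and $\mathcal U$-a.e. $m$ satisfies $m\ge q/\varepsilon$, it suffices to show that $(\frac1m\mu_{k-2})^{*m}$-a.e. $y$ is good for $q$ for each such $m$. By farness, the definition of $\theta_{k-2}$ and the rule for products, a.e. such $y$ has the form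
$$y=\frac1m\sum_{j\le m}w_j,\qquad q<\operatorname{supp}w_1<\dots<\operatorname{supp}w_m,\qquad |w_j|=1,\qquad\|w_j\|_T\le\theta_{k-2}+\varepsilon,$$
where $q<\operatorname{supp}w_1$ means that $\operatorname{supp}w_1\subset(q,\infty)$. Let $E_1<\dots<E_n$ be nonempty with $n\le q$. Call $j$ *split* if $\operatorname{supp}w_j$ meets at least two of the $E_l$, and assign to a split $j$ the least $l$ with $E_l\cap\operatorname{supp}w_j\ne\emptyset$.

This assignment is injective. Let $j<j'$ be split and let $l$ be assigned to $j$. Then $\operatorname{supp}w_j$ contains a point of some $E_{l'}$ with $l'>l$, and that point lies beyond $E_l$. As $\operatorname{supp}w_{j'}$ lies beyond that point, it misses $E_l$. So $l$ is not assigned to $j'$. Hence there are at most $n\le q$ split indices.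

If $j$ is not split, at most one $E_l$ meets $\operatorname{supp}w_j$, so $\sum_l\|E_lw_j\|_T\le\|w_j\|_T$ by (T1). If $j$ is split, then $\sum_l\|E_lw_j\|_T\le\sum_l\|E_lw_j\|_1\le|w_j|=1$. Hence
$$\sum_l\|E_ly\|_T\le\frac1m\sum_{j\text{ not split}}\|w_j\|_T+\frac qm\le(\theta_{k-2}+\varepsilon)+\varepsilon=\theta_{k-2}+2\varepsilon .$$

**Step 2: estimate $\|v\|_T$ for a typical average $v$ of good vectors.** Fix $m$. By Step 1 and the rule for products, $(\frac1m\mu_{k-1})^{*m}$-a.e. $v$ has the form $v=\frac1m\sum_{i\le m}y_i$, where $|y_i|=1$ and $y_i$ is good for $q_i$, with $q_1=1$ and $q_i=\max\operatorname{supp}y_{i-1}$ for $i\ge2$. Here $q_i$ depends on the earlier choice $y_{i-1}$, as the rule permits. The supports are successive, so $\|v\|_\infty\le\frac1m$.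

Let $n\le E_1<\dots<E_n$ be an admissible family of nonempty sets such that $\bigcup_lE_l$ meets $\operatorname{supp}v$ (otherwise its sum is $0$), and let $i_0$ be least with $\operatorname{supp}y_{i_0}\cap\bigcup_lE_l\ne\emptyset$. Then for all $i>i_0$
$$n\le\min E_1\le\max\operatorname{supp}y_{i_0}\le q_i,$$
so $\sum_l\|E_ly_i\|_T\le\theta_{k-2}+2\varepsilon$ because $y_i$ is good for $q_i$. The blocks before $i_0$ contribute nothing, and the block $i_0$ contributes at most $|y_{i_0}|=1$. Therefore
$$\frac12\sum_l\|E_lv\|_T\le\frac1{2m}\Big(|y_{i_0}|+\sum_{i>i_0}\sum_l\|E_ly_i\|_T\Big)\le\frac1m+\frac12\theta_{k-2}+\varepsilon .$$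
Together with $\|v\|_\infty\le\frac1m$, the implicit equation for the norm gives $\|v\|_T\le\frac1m+\frac12\theta_{k-2}+\varepsilon$.

**Step 3: take limits.** By the limit formula, $\theta_k$ is the limit over $m$ along $\mathcal U$ of the limits of $\|v\|_T$ along $(\frac1m\mu_{k-1})^{*m}$. As $\mathcal U$ is nonprincipal, $\frac1m\to0$ along it, so $\theta_k\le\frac12\theta_{k-2}+\varepsilon$. Since $\varepsilon>0$ was arbitrary, $\theta_k\le\frac12\theta_{k-2}$. With $\theta_0=1$ this gives $\theta_{2k}\le2^{-k}$. $\square$

## Comparing $\rho_f$ with $\omega_f$ on one ultrafilter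

*Proof of Theorem 1.* We evaluate $G(\cdot\,;0)$ at a deep repeated average of large mass and bound it from both sides. Let $\Lambda\in\mathbb Q_{>0}$ and $\varepsilon>0$, and choose $k$ with $\Lambda2^{-k}<\varepsilon^p$.

*From above.* Since $\mu_{2k,\Lambda}=\Lambda\mu_{2k}$, Lemma 6 gives
$$\lim_{v,\mu_{2k,\Lambda}}\|v\|_T=\Lambda\theta_{2k}\le\Lambda2^{-k}<\varepsilon^p .$$
So for $\mu_{2k,\Lambda}$-a.e. $v$ we have $\|v^{1/p}\|_X=\|v\|_T^{1/p}<\varepsilon$ and hence $N(v^{1/p})\le\omega_f(\varepsilon)$. Therefore $G(\mu_{2k,\Lambda};0)\le\omega_f(\varepsilon)$.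

*From below.* We have shown that $\mu_{2k,\Lambda}\in\mathcal R_\Lambda$, so (5) applies.

Combining the two bounds,
$$\rho_f\big((\Lambda/2)^{1/p}\big)\le G(\mu_{2k,\Lambda};0)\le\omega_f(\varepsilon)\qquad\text{for all }\Lambda\in\mathbb Q_{>0},\ \varepsilon>0 .$$
As $\Lambda$ runs through the positive rationals, $(\Lambda/2)^{1/p}$ takes arbitrarily large values. Since $\rho_f$ is nondecreasing, $\sup_{t>0}\rho_f(t)\le\omega_f(\varepsilon)$ for every $\varepsilon>0$, that is,
$$\sup_{t>0}\rho_f(t)\le\inf_{t>0}\omega_f(t).\qquad\blacksquare$$
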